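\title{Eigenfunctions with full support on compact metric graphs}

\begin{abstract}
An eigenfunction of the Laplacian on a metric graph may vanish identically on some edges. We prove that on every compact connected metric graph with standard vertex conditions, every complete orthonormal sequence of eigenfunctions contains infinitely many functions that vanish at no vertex, and hence on no edge. This confirms a conjecture on eigenfunctions with full support. The frequencies of these eigenfunctions have bounded gaps, they form an explicit positive proportion of the sequence, and their nodal count differs from their position in the spectrum by at most twice the number of edges. For Schr\"odinger operators with bounded potentials and $\delta$-couplings we obtain an asymptotic lower bound for the values at the vertices, with an optimal constant. The proof looks at frequencies for which every edge length is almost a whole number of wavelengths.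
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $\Gamma$ be a finite connected graph with vertex set $V$ and $N\ge1$ edges; loops and multiple edges are allowed. Give each edge $e$ a length $\ell_e>0$, write $\vec\ell=(\ell_e)_e$, and identify $e$ with $[0,\ell_e]$. We say that $e$ \emph{starts} at its vertex at $x=0$ and \emph{ends} at its vertex at $x=\ell_e$; for a loop these coincide. The \emph{outgoing derivative} of a function $f$ at an edge-end is $f'(0)$ at the end $x=0$ and $-f'(\ell_e)$ at the end $x=\ell_e$. The Laplacian with \emph{standard} (Neumann--Kirchhoff) conditions is the operator $Hf=-f''$ in $L^2(\Gamma)$, defined on the functions that lie in the Sobolev space $W^{2,2}$ on each edge, are continuous at every vertex, and whose outgoing derivatives over all edge-ends at each vertex sum to zero. It is self-adjoint with discrete spectrum $0=\lambda_1<\lambda_2\le\lambda_3\le\cdots\to\infty$, so $L^2(\Gamma)$ has complete orthonormal sequences of eigenfunctions. If an eigenvalue is multiple, one may choose any orthonormal basis of its eigenspace,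 so the sequence is not unique.

An eigenfunction has \emph{full support} if it does not vanish identically on any edge. On an edge, an eigenfunction with eigenvalue $\kappa^2>0$ has the form $A\cos\kappa x+B\sin\kappa x$, which vanishes on a subinterval only if it vanishes on the whole edge. Full support therefore means that the eigenfunction vanishes on no open subset of $\Gamma$. On an interval or a circle every eigenfunction has this property. On a graph it can fail, and fail often. If $e$ is a loop and $N\ge2$, then the functions equal to $\sin(2\pi nx/\ell_e)$ on $e$ and to zero elsewhere are eigenfunctions: they vanish at the vertex, and their two outgoing derivatives cancel. They are mutually orthogonal, so all of them can be included in one complete sequence, of which they form the proportion $\ell_e/(2L)$, where $L$ is the total length (see the eigenvalue count \eqref{eq:count}). So one cannot ask that almost all eigenfunctions have full support. One can ask for infinitely many, and this is the conjecture stated in \cite{Alon}.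

\begin{quote}
\textbf{Conjecture.} For every metric graph $(\Gamma,\vec\ell)$, every complete orthonormal sequence of eigenfunctions of $H$ contains infinitely many functions with full support.
\end{quote}

The statement is known to hold when $\vec\ell$ is proportional to a rational vector, when the lengths are linearly independent over $\mathbb{Q}$, and for all trees.

Completeness alone gives no reason to believe it. If Dirichlet conditions $f(v)=0$ are imposed at all vertices, the functions $\sin(\pi nx/\ell_e)$ on single edges form, after normalization, a complete orthonormal sequence of eigenfunctions, and for $N\ge2$ none has full support. What distinguishes the standard conditions is visible at the bottom of the spectrum: the constant function is an eigenfunction. It has high-frequency copies. If every length is a whole number of wavelengths, $k\ell_e\in2\pi\mathbb{Z}$, then the function equal to $\cos kx$ on every edge has the value $1$ and the derivative $0$ at every edge-end, exactly like the constant, and is an eigenfunction. For general lengths no such $k>0$ exists, but there are arbitrarily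 large $k$ for which the condition almost holds. This suggests that the conjecture is true, and it is the route of our proof, which makes no arithmetic assumption on $\vec\ell$.

\subsection*{Results}
Throughout,
\[
\beta=N-|V|+1,\qquad L=\sum_e\ell_e,\qquad \ell_-=\min_e\ell_e,\qquad \ell_+=\max_e\ell_e,\qquad \rho=\ell_+/\ell_- ;
\]
$\beta$ is the first Betti number of $\Gamma$. For $k\in\mathbb{R}$ the \emph{resonance defect}
\[
\omega(k)=\max_e\operatorname{dist}(k\ell_e,2\pi\mathbb{Z})
\]
measures how far the lengths are from being whole numbers of wavelengths. It is even, and $\omega(\kappa)\le\omega(k)+\ell_+|\kappa-k|$. We fix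
\begin{equation}\label{eq:eps}
\varepsilon=\frac1{10(N\rho)^{3/2}},\qquad \delta=\frac{\varepsilon}{\ell_-}.
\end{equation}
Let $(f_j)$ be a complete orthonormal sequence of eigenfunctions, possibly complex-valued and in any order, with eigenvalues $\mu_j$. We call $\sqrt{\mu_j}$ the \emph{frequency} of $f_j$, and we call $f_j$ and the index $j$ \emph{good} if $f_j(v)\ne0$ for every vertex $v$. A good eigenfunction is nonzero at the ends of every edge, so it has full support.

\begin{theorem}\label{thm:main}
There is $K_0$, depending only on $(\Gamma,\vec\ell)$, such that for every $k\ge K_0$ with $\omega(k)\le\varepsilon$ there is a good index $j$ with $\mu_j>0$ and $|\sqrt{\mu_j}-k|\le3\delta$. Consequently the conjecture holds for every $(\Gamma,\vec\ell)$ and every complete orthonormal sequence of eigenfunctions.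
\end{theorem}

The \emph{nodal domains} of a real eigenfunction $f$ are the connected components of $\{f\ne0\}$.

\begin{theorem}\label{thm:density}
\begin{enumerate}
\item[(a)] There is $T'$ such that every interval $[x,x+T']$ with $x\ge K_0$ contains the frequency of a good eigenfunction.
\item[(b)] The good indices have positive lower density:
\[
\liminf_{K\to\infty}\frac{\#\{j\text{ good}:\sqrt{\mu_j}\le K\}}{\#\{j:\sqrt{\mu_j}\le K\}}\ \ge\ \bigl(70(N\rho)^{3/2}\bigr)^{-N}.
\]
\item[(c)] Suppose that the sequence is ordered so that $\mu_n=\lambda_n$ and that the $f_n$ are real. Then for every good $n$ with $\lambda_n>0$ the number $\nu_n$ of nodal domains of $f_n$ satisfies $|\nu_n-n|\le2N$. Hence $\nu_n/n\to1$ along a subsequence of positive lower density.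
\end{enumerate}
\end{theorem}

The third theorem says how large the vertex values are, for a wider class of operators. Let $q\in L^\infty(\Gamma;\mathbb{R})$ and $\alpha_v\in\mathbb{R}$ for $v\in V$. Let $H_{q,\alpha}f=-f''+qf$ on the functions that lie in $W^{2,2}$ on each edge, are continuous on $\Gamma$, and whose outgoing derivatives at each vertex $v$ sum to $\alpha_vf(v)$ (a $\delta$-coupling). This operator is self-adjoint, bounded below, and has compact resolvent \cite{BK}. For $q=0$, $\alpha=0$ it is $H$.

\begin{theorem}\label{thm:sharp}
Let $(f_j)$ be a complete orthonormal sequence of eigenfunctions of $H_{q,\alpha}$ with eigenvalues $\mu_j$, and let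
\[
c_\beta=\sqrt{\frac{2}{(\beta+1)L}} .
\]
For every $\eta>0$ there are $K$ and $T''$ such that every interval $[x,x+T'']$ with $x\ge K$ contains the frequency $\sqrt{\mu_j}$ of some $f_j$ with
\begin{equation}\label{eq:eta}
\min_v|f_j(v)|\ge c_\beta-\eta,\qquad \max_{v,w}|f_j(v)-f_j(w)|\le\eta .
\end{equation}
In particular $\limsup_j\min_v|f_j(v)|\ge c_\beta$, and infinitely many $f_j$ have full support. The constant is optimal for every $\beta\ge0$: there are a metric graph with first Betti number $\beta$ and a complete orthonormal sequence of eigenfunctions for $q=0$, $\alpha=0$ with $\limsup_j\min_v|f_j(v)|=c_\beta$.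
\end{theorem}

Theorem~\ref{thm:sharp} also implies the conjecture, but its proof uses compactness and gives no explicit tolerance for $\omega(k)$. The explicit value \eqref{eq:eps} in Theorem~\ref{thm:main} is what yields the density bound in Theorem~\ref{thm:density}(b).

Section~\ref{sec:exact} treats the case $\omega(k)=0$, where the argument is linear algebra. Section~\ref{sec:tools} collects four lemmas that make it stable under small defects. Sections~\ref{sec:main}, \ref{sec:density} and~\ref{sec:sharp} prove the three theorems.

\section{Exact resonance}\label{sec:exact}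

\begin{example}[A bouquet of equal loops]\label{ex:bouquet}
Let $\Gamma$ consist of one vertex $v$ and $\beta\ge1$ loops of length $1$, so that $N=L=\beta$; the case $\beta=2$ is the figure eight. Let $\kappa>0$. A solution of $-f''=\kappa^2f$ that is continuous at the ends $x=0$ is $f|_e=A\cos\kappa x+B_e\sin\kappa x$ with $A=f(v)$. Continuity at the ends $x=1$ and the derivative condition $\sum_e(f|_e'(0)-f|_e'(1))=0$ read
\[
A\cos\kappa+B_e\sin\kappa=A\quad\text{for all }e,\qquad \sum_e\bigl(A\sin\kappa+B_e(1-\cos\kappa)\bigr)=0 .
\]
\begin{itemize}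
\item If $\sin\kappa\ne0$, put $t=\tan(\kappa/2)\ne0$. The first equation gives $B_e=At$. As $\sin\kappa=2t/(1+t^2)$ and $1-\cos\kappa=2t^2/(1+t^2)$, each term of the sum equals $2At$. So $A=0$, $f=0$, and $\kappa^2$ is not an eigenvalue.
\item If $\kappa$ is an odd multiple of $\pi$, the first equation is $-A=A$, so every eigenfunction vanishes at $v$.
\item If $\kappa=2\pi n$, both conditions hold for all $A$ and $B_e$. The eigenspace has the orthonormal basis $\varphi_0=\sqrt{2/\beta}\cos2\pi nx$ on all loops and $\varphi_i=\sqrt2\sin2\pi nx$ on loop $i$ (zero elsewhere), $i=1,\dots,\beta$.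
\end{itemize}
Any orthonormal basis of the last eigenspace is $\psi_i=\sum_mu_{im}\varphi_m$, $0\le i\le\beta$, with a unitary matrix $(u_{im})$, and $\psi_i(v)=u_{i0}\sqrt{2/\beta}$. The column $(u_{i0})_i$ is a unit vector with $\beta+1$ entries, so some $|u_{i0}|$ is at least $(\beta+1)^{-1/2}$, and then $|\psi_i(v)|\ge\sqrt{2/(\beta(\beta+1))}=c_\beta$. Whatever basis is chosen, the function $\varphi_0$ has to be expanded in it, and a basis function that correlates with $\varphi_0$ is good. There are two extremes. For the identity matrix, one function takes all the weight, and for $\beta\ge2$ it is the only one with full support. For a real orthogonal matrix whose column $(u_{i0})_i$ has all entries $(\beta+1)^{-1/2}$, obtained by completing this unit vector to an orthonormal basis of $\mathbb{R}^{\beta+1}$, all $\beta+1$ functions have $|\psi_i(v)|=c_\beta$.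
\end{example}

On a general graph the sine coefficients are no longer free. The \emph{cycle space} of $\Gamma$ is
\[
\mathcal{Z}=\Bigl\{B\in\mathbb{C}^N:\ \sum_{e\text{ starts at }v}B_e-\sum_{e\text{ ends at }v}B_e=0\ \text{ for all }v\in V\Bigr\}.
\]
It is the kernel of the $|V|\times N$ incidence matrix. A vector $y\in\mathbb{C}^V$ in the kernel of the transposed matrix takes equal values at the two endpoints of each edge, so it is constant on each component. Thus for a graph with $c$ components the rank is $|V|-c$ and the cycle space has dimension $N-|V|+c$, which is $\beta$ for our connected $\Gamma$.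

\begin{proposition}\label{prop:exact}
Let $k>0$ and $\omega(k)=0$. The eigenspace of $H$ for $k^2$ consists of the functions $f|_e=a\cos kx+B_e\sin kx$ with $a\in\mathbb{C}$, $B\in\mathcal{Z}$. Every orthonormal basis of it contains a function whose values at all vertices equal the same number $a$ with $|a|\ge c_\beta$.
\end{proposition}

\begin{proof}
Let $f|_e=A_e\cos kx+B_e\sin kx$. Since $k\ell_e\in2\pi\mathbb{Z}$, this function has the value $A_e$ at both ends of $e$ and the outgoing derivatives $kB_e$ at $x=0$ and $-kB_e$ at $x=\ell_e$. As $\Gamma$ is connected, continuity means that all $A_e$ equal one number $a$, and the derivative condition means $B\in\mathcal{Z}$. So the eigenspace has dimension $\beta+1$ and contains $g=\cos kx$. Integrating over whole periods gives $\|g\|^2=L/2$ and $\langle f,g\rangle=aL/2$. For an orthonormal basis with cosine coefficients $a_0,\dots,a_\beta$, Parseval's identity gives $\sum_i|a_i|^2L^2/4=L/2$, so $\max_i|a_i|^2\ge2/((\beta+1)L)$.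
\end{proof}

If $\vec\ell$ is proportional to a rational vector, then $\omega$ vanishes at all integer multiples of some $k_0>0$. The members of a complete sequence with a given eigenvalue form an orthonormal basis of its eigenspace, so Proposition~\ref{prop:exact} proves the conjecture in this case. In all other cases, for instance for the figure eight with lengths $1$ and $\sqrt2$, the defect vanishes only at $k=0$, and each ingredient needs a substitute.
\begin{enumerate}
\item Exact resonances are replaced by $k$ with small $\omega(k)$, which exist in abundance (Lemma~\ref{lem:rec}).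
\item The function $\cos kx$ is no longer continuous on $\Gamma$. We adjust its frequency on each edge separately. The vertex conditions then hold exactly and the eigenvalue equation approximately, so most of the weight of the test function falls on a \emph{cluster} of eigenfunctions with frequencies near $k$ (Lemma~\ref{lem:cheb}).
\item The dimension count $\beta+1$ is replaced by a bound on the size of the cluster that does not depend on $k$ (Lemmas~\ref{lem:coef} and~\ref{lem:gram}).
\item The vertex values of a member of the cluster are no longer equal, but almost equal. A member that vanishes at one vertex is then small at all vertices, hence almost orthogonal to the test function.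
\end{enumerate}

\section{Four lemmas}\label{sec:tools}

\begin{lemma}[Recurrence]\label{lem:rec}
Let $\sigma>0$, $R_\sigma=\{k\in\mathbb{R}:\omega(k)\le\sigma\}$ and $M=\lceil2\pi/\sigma\rceil$.
\begin{enumerate}
\item[(i)] There is $T=T(\sigma)$ such that every closed interval of length $2T$ meets $R_\sigma$.
\item[(ii)] For every $K>0$ the Lebesgue measure of $R_\sigma\cap[0,K]$ is at least $K/(2M^N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Split the torus $(\mathbb{R}/2\pi\mathbb{Z})^N$ into $M^N$ half-open boxes of side $2\pi/M\le\sigma$ and follow the point $t\vec\ell$, $t\in\mathbb{R}$. If $s\vec\ell$ and $t\vec\ell$ lie in the same box, then $s-t\in R_\sigma$.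

(i) For each box that the point visits choose one time $t_i$ at which it lies there, and let $T=\max_i|t_i|$. For every $t$ some $t-t_i$ lies in $R_\sigma\cap[t-T,t+T]$.

(ii) Let $p_i$ be the fraction of $t\in[0,K]$ with $t\vec\ell$ in box $i$. Since $\sum_ip_i=1$, the Cauchy--Schwarz inequality gives $\sum_ip_i^2\ge M^{-N}$. So the set of $(s,t)\in[0,K]^2$ with $s-t\in R_\sigma$ has measure at least $K^2M^{-N}$. For fixed $t$ its slice has measure at most $|R_\sigma\cap[-K,K]|=2|R_\sigma\cap[0,K]|$, because $\omega$ is even. Hence $K^2M^{-N}\le2K|R_\sigma\cap[0,K]|$.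
\end{proof}

\begin{lemma}[Approximate eigenfunctions]\label{lem:cheb}
Let $S$ be a self-adjoint operator with a complete orthonormal sequence of eigenfunctions $f_j$, $Sf_j=\mu_jf_j$. For $G\in\operatorname{Dom}(S)$, $k\in\mathbb{R}$ and $b>0$,
\[
\sum_{j:\,|\mu_j-k^2|\le b}|\langle f_j,G\rangle|^2\ \ge\ \|G\|^2-\frac{\|(S-k^2)G\|^2}{b^2}.
\]
\end{lemma}

\begin{proof}
Since $\langle f_j,(S-k^2)G\rangle=(\mu_j-k^2)\langle f_j,G\rangle$, Parseval's identity gives
\[
b^2\sum_{|\mu_j-k^2|>b}|\langle f_j,G\rangle|^2\le\sum_j|\mu_j-k^2|^2|\langle f_j,G\rangle|^2=\|(S-k^2)G\|^2 .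
\]
Subtract from $\sum_j|\langle f_j,G\rangle|^2=\|G\|^2$.
\end{proof}

To count the members of a cluster we map them into a space of fixed dimension. Call $F\in L^2(\Gamma)$ \emph{trigonometric with frequencies $s_e>0$} if $F|_e=A_e\cos s_ex+B_e\sin s_ex$; no vertex conditions are required. Its \emph{coefficient vector} is
\[
\xi_F=\Bigl(\sqrt{\ell_e/2}\,(A_e,B_e)\Bigr)_e\in\mathbb{C}^{2N}.
\]
The weight is chosen so that $|\xi_F|=\|F\|$ when all $s_e\ell_e$ lie in $2\pi\mathbb{Z}$. For high and nearly equal frequencies the map $F\mapsto\xi_F$ almost preserves inner products.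

\begin{lemma}[Coefficient vectors]\label{lem:coef}
Let $F,F'$ be trigonometric with frequencies $s_e,t_e\ge k/2>0$ and $|s_e-t_e|\le\Delta$ for all $e$. Then
\[
|\langle F,F'\rangle-\langle\xi_F,\xi_{F'}\rangle|\le\Bigl(\tfrac12\Delta\ell_++\tau\Bigr)|\xi_F|\,|\xi_{F'}|,\qquad \tau=\frac{2}{k\ell_-}.
\]
\end{lemma}

\begin{proof}
Fix an edge, drop the index $e$, and let $z=(A,B)$, $z'=(A',B')$. The product formulas for sine and cosine give
\[
F\overline{F'}=\tfrac12\bigl\langle P((s-t)x)z,z'\bigr\rangle+\tfrac12\bigl\langle Q((s+t)x)z,z'\bigr\rangle,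
\]
\[
P(\theta)=\begin{pmatrix}\cos\theta&\sin\theta\\-\sin\theta&\cos\theta\end{pmatrix},\qquad
Q(\theta)=\begin{pmatrix}\cos\theta&\sin\theta\\ \sin\theta&-\cos\theta\end{pmatrix}.
\]
The first term varies slowly. Since $\|P(\theta)-I\|=2|\sin(\theta/2)|\le|\theta|$, its integral over $[0,\ell]$ differs from $\frac\ell2\langle z,z'\rangle$ by at most $\frac12\int_0^\ell\Delta x\,dx\,|z||z'|=\frac12\Delta\ell\cdot\frac\ell2|z||z'|$. The second term oscillates quickly. The matrix $\int_0^\ell Q((s+t)x)\,dx$ is real symmetric with square $(a^2+b^2)I$, where $a+ib=\int_0^\ell e^{i(s+t)x}\,dx$, so its norm is $|a+ib|\le2/(s+t)\le2/k$. The second term thus contributes at most $\frac1k|z||z'|=\frac2{k\ell}\cdot\frac\ell2|z||z'|$. Now $\frac\ell2|z||z'|$ is the product of the norms of the $e$-components of $\xi_F$ and $\xi_{F'}$. Sum over the edges and apply the Cauchy--Schwarz inequality.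
\end{proof}

\begin{lemma}[Almost orthogonal vectors]\label{lem:gram}
If $\xi_1,\dots,\xi_m\in\mathbb{C}^{D}$ satisfy $|\xi_i|^2>\sum_{j\ne i}|\langle\xi_j,\xi_i\rangle|$ for every $i$, then $m\le D$.
\end{lemma}

\begin{proof}
Suppose $\sum_jy_j\xi_j=0$ with $y\ne0$, and let $|y_i|$ be maximal. Taking the inner product with $\xi_i$ gives $|y_i||\xi_i|^2\le|y_i|\sum_{j\ne i}|\langle\xi_j,\xi_i\rangle|$, a contradiction. So the vectors are linearly independent.
\end{proof}

\section{A good eigenfunction near every near-resonance}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]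
Note that $\delta\ell_+=\rho\varepsilon$. Choose $K_0\ge6\delta$ so large that for $k\ge K_0$ the number $\tau=2/(k\ell_-)$ satisfies $\tau<1$ and
\begin{equation}\label{eq:K0}
2N\,\frac{3\rho\varepsilon+\tau}{1-\tau}<\frac1{1+\tau},\qquad
2N\,\frac{(3\sqrt2N\rho^{3/2}\varepsilon+\tau)^2}{1-\tau}<\frac38 .
\end{equation}
This is possible because both inequalities hold at $\tau=0$: by \eqref{eq:eps}, $6N\rho\varepsilon\le0.6<1$ and $36N^3\rho^3\varepsilon^2=0.36<0.375$. The second inequality is the one that dictates the choice of $\varepsilon$. Fix $k\ge K_0$ with $\omega(k)\le\varepsilon$.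

\emph{Step 1: the test function and the cluster.} Choose integers $p_e$ with $|k\ell_e-2\pi p_e|\le\varepsilon$. Then $p_e\ge1$, since $k\ell_e\ge6\varepsilon$. Put $m_e=2\pi p_e/\ell_e$, so that $|m_e-k|\le\delta$, and let $g|_e=\cos m_ex$. At both ends of every edge $g=1$ and $g'=0$, so $g\in\operatorname{Dom}(H)$, and $\|g\|^2=L/2$. On $e$ we have $(H-k^2)g=(m_e^2-k^2)g$, so $\|(H-k^2)g\|\le\delta(2k+\delta)\|g\|$. We take a window of twice this size,
\[
J=\{j:|\mu_j-k^2|\le2\delta(2k+\delta)\},
\]
and Lemma~\ref{lem:cheb} gives
\begin{equation}\label{eq:mass}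
\sum_{j\in J}|\langle f_j,g\rangle|^2\ge\tfrac34\|g\|^2=\tfrac38L .
\end{equation}
Let $j\in J$. From $k\ge6\delta$ we get $4\delta k+2\delta^2\le(\frac23+\frac1{18})k^2\le\frac34k^2$, so $\mu_j>0$ and $\kappa_j=\sqrt{\mu_j}\ge k/2$. Therefore
\begin{equation}\label{eq:window}
|\kappa_j-k|=\frac{|\mu_j-k^2|}{\kappa_j+k}\le\frac{4\delta k+2\delta^2}{3k/2}\le3\delta,\qquad
\omega(\kappa_j)\le\varepsilon+3\delta\ell_+\le4\rho\varepsilon .
\end{equation}
It remains to show that some $j\in J$ is good.

\emph{Step 2: the cluster has at most $2N$ members.} Inequality \eqref{eq:mass} yields a large single term only if the number of terms is bounded. Write $f_j|_e=A_e\cos\kappa_jx+B_e\sin\kappa_jx$ and $\xi_j=\xi_{f_j}$. Lemma~\ref{lem:coef} with $F=F'=f_j$ and $\Delta=0$ gives $|1-|\xi_j|^2|\le\tau|\xi_j|^2$, that is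
\begin{equation}\label{eq:norm}
\frac1{1+\tau}\le|\xi_j|^2\le\frac1{1-\tau}.
\end{equation}
For $i\ne j$ in $J$ we have $\langle f_i,f_j\rangle=0$ and $|\kappa_i-\kappa_j|\le6\delta$, so the lemma gives $|\langle\xi_i,\xi_j\rangle|\le(3\rho\varepsilon+\tau)/(1-\tau)$. If $J$ contained $2N+1$ indices, then by the first inequality in \eqref{eq:K0} their vectors in $\mathbb{C}^{2N}$ would contradict Lemma~\ref{lem:gram}. So $|J|\le2N$.

\emph{Step 3: a member that vanishes at a vertex correlates weakly with $g$.} Let $j\in J$. We first express the correlation through vertex values. We have $\xi_g=(\sqrt{\ell_e/2}\,(1,0))_e$, $|\xi_g|=\sqrt{L/2}$, $m_e\ge k/2$ and $|\kappa_j-m_e|\le4\delta$, so Lemma~\ref{lem:coef} gives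
\begin{equation}\label{eq:corr}
\Bigl|\langle f_j,g\rangle-\tfrac12\sum_e\ell_eA_e\Bigr|\le(2\rho\varepsilon+\tau)\sqrt{L/2}\,|\xi_j| ,
\end{equation}
and $A_e$ is the value of $f_j$ at the vertex where $e$ starts. Next we compare the values at the two ends of an edge. For any $A,B\in\mathbb{C}$ and $\phi\in\mathbb{R}$, the Cauchy--Schwarz inequality and $(\cos\phi-1)^2+\sin^2\phi=4\sin^2(\phi/2)$ give
\begin{equation}\label{eq:edge}
|A\cos\phi+B\sin\phi-A|\le2|\sin(\phi/2)|\,|(A,B)|\le\operatorname{dist}(\phi,2\pi\mathbb{Z})\,|(A,B)| .
\end{equation}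
With $\phi=\kappa_j\ell_e$ and \eqref{eq:window}, the values of $f_j$ at the endpoints of $e$ differ by at most $4\rho\varepsilon|(A_e,B_e)|$. Suppose that $f_j(v_0)=0$ for some vertex $v_0$. Joining $v_0$ to any vertex $v$ by a path with distinct edges, we obtain
\[
|f_j(v)|\le4\rho\varepsilon\sum_e|(A_e,B_e)|\le4\rho\varepsilon\sqrt{2N/\ell_-}\,|\xi_j| .
\]
This bounds every $|A_e|$. Using $L\le N\rho\ell_-$,
\[
\Bigl|\tfrac12\sum_e\ell_eA_e\Bigr|\le\frac L2\,4\rho\varepsilon\sqrt{\frac{2N}{\ell_-}}\,|\xi_j|
=4\rho\varepsilon\sqrt{\frac{LN}{2\ell_-}}\,\sqrt L\,|\xi_j|\le2\sqrt2\,N\rho^{3/2}\varepsilon\sqrt L\,|\xi_j| .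
\]
The right side of \eqref{eq:corr} is at most $(\sqrt2N\rho^{3/2}\varepsilon+\tau)\sqrt L\,|\xi_j|$. Together with \eqref{eq:norm},
\[
|\langle f_j,g\rangle|^2\le L\,\frac{(3\sqrt2N\rho^{3/2}\varepsilon+\tau)^2}{1-\tau}.
\]

\emph{Step 4: conclusion.} If no $j\in J$ were good, then Steps 2 and 3 and the second inequality in \eqref{eq:K0} would make the left side of \eqref{eq:mass} smaller than $\frac38L$. So some $j\in J$ is good, and \eqref{eq:window} gives the first assertion.

By Lemma~\ref{lem:rec}(i) there are $k_n\to\infty$ with $\omega(k_n)\le\varepsilon$. The good indices obtained from them have frequencies at least $k_n-3\delta\to\infty$, so infinitely many of them are distinct, and the conjecture follows.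
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Connectedness and the continuity of $f_j$ enter in Step 3, to carry smallness from one vertex to all. On the disjoint union of two intervals one can choose every eigenfunction supported on one of them, and the statement fails. The form of the vertex conditions enters in Step 1, where $g$ must lie in the domain; under the Dirichlet conditions of the introduction it does not. Completeness is used in \eqref{eq:mass}; the sine functions on a loop form an incomplete infinite orthonormal sequence without full support. Orthogonality is used in \eqref{eq:mass} and in Step 2.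
\end{remark}

\begin{remark}[One per cluster]\label{rem:one}
For arbitrary orthonormal sequences, ``at least one good eigenfunction near $k$'' cannot be improved. In Example~\ref{ex:bouquet} with $\beta\ge2$ all frequencies lie in $\pi\mathbb{Z}$ and $3\delta<\pi$, so the eigenfunctions with frequency within $3\delta$ of $k=2\pi n$ are those of the eigenspace at $2\pi n$. With the basis $\varphi_0,\dots,\varphi_\beta$, exactly one of these $\beta+1$ functions has full support.
\end{remark}

\section{Gaps, density and nodal domains}\label{sec:density}

Parts (b) and (c) of Theorem~\ref{thm:density} need the number of eigenvalues up to a bounded error. Let $\mathcal{N}(\kappa)=\#\{n:\sqrt{\lambda_n}\le\kappa\}$ and $\mathcal{N}(\kappa-)=\#\{n:\sqrt{\lambda_n}<\kappa\}$.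

\begin{lemma}\label{lem:count}
For $\kappa>0$,
\begin{equation}\label{eq:count}
\frac{\kappa L}\pi-N\le\mathcal{N}(\kappa-)\le\mathcal{N}(\kappa)\le\frac{\kappa L}\pi+|V| .
\end{equation}
\end{lemma}

\begin{proof}
Recall the min--max principle: $\lambda_n=\min_U\max_{0\ne u\in U}\|u'\|^2/\|u\|^2$, where $U$ runs over the $n$-dimensional subspaces of the form domain $\mathcal{F}$, the space of continuous functions on $\Gamma$ that lie in $W^{1,2}$ on each edge. Let $\mathcal{F}_0\subset\mathcal{F}$ be the subspace of functions that vanish at all vertices; its codimension is at most $|V|$. The same formula with $\mathcal{F}_0$ gives the eigenvalues $\lambda_n^D$ of the Dirichlet problem, in which the edges decouple; they are the numbers $(\pi m/\ell_e)^2$, $m\ge1$. Since $\mathcal{F}_0\subset\mathcal{F}$, we have $\lambda_n\le\lambda_n^D$. The span of the first $n+|V|$ eigenfunctions of $H$ meets $\mathcal{F}_0$ in a space of dimension at least $n$, on which the quotient is at most $\lambda_{n+|V|}$; so $\lambda_n^D\le\lambda_{n+|V|}$. The first inequality gives $\mathcal{N}(\kappa-)\ge\sum_e(\lceil\kappa\ell_e/\pi\rceil-1)$,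 the second gives $\mathcal{N}(\kappa)\le\sum_e\lfloor\kappa\ell_e/\pi\rfloor+|V|$, and \eqref{eq:count} follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:density}]
(a) Let $T=T(\varepsilon)$ be as in Lemma~\ref{lem:rec}(i). For $x\ge K_0$ the interval $[x+3\delta,x+3\delta+2T]$ contains some $k\in R_\varepsilon$, and Theorem~\ref{thm:main} gives a good frequency in $[x,x+2T+6\delta]$. Take $T'=2T+6\delta$.

(b) Nearby values of $k$ may produce the same good index, so we select well-separated ones. Let $M=\lceil2\pi/\varepsilon\rceil$. Since $\varepsilon\le\frac1{10}<7-2\pi$, we have $M\le2\pi/\varepsilon+1\le7/\varepsilon=70(N\rho)^{3/2}$. For large $K$ let $S=R_\varepsilon\cap[K_0,K-3\delta]$; by Lemma~\ref{lem:rec}(ii), $|S|\ge K/(2M^N)-K_0-3\delta$. Take a maximal subset of $S$ with pairwise distances greater than $6\delta$. By maximality the closed intervals of radius $6\delta$ about its points cover $S$, so it has at least $|S|/(12\delta)$ points. The closed intervals of radius $3\delta$ about its points are disjoint, and by Theorem~\ref{thm:main} each contains a good frequency, which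 is at most $K$. Hence the number $\mathcal{G}(K)$ of good $j$ with $\sqrt{\mu_j}\le K$ satisfies
\[
\mathcal{G}(K)\ge\frac{K}{24\,\delta M^N}-O(1)=\frac{10(N\rho)^{3/2}\ell_-}{24\,M^N}\,K-O(1).
\]
By \eqref{eq:count}, $\mathcal{N}(K)=LK/\pi+O(1)$, and $L\le N\rho\ell_-$. Therefore
\[
\liminf_{K\to\infty}\frac{\mathcal{G}(K)}{\mathcal{N}(K)}\ge\frac{10\pi}{24}(N\rho)^{1/2}M^{-N}\ge M^{-N}\ge\bigl(70(N\rho)^{3/2}\bigr)^{-N}.
\]

(c) Let $n$ be good and $\lambda_n=\kappa^2>0$. From $\mathcal{N}(\kappa-)+1\le n\le\mathcal{N}(\kappa)$ and \eqref{eq:count},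
\begin{equation}\label{eq:n}
\frac{\kappa L}\pi-N+1\le n\le\frac{\kappa L}\pi+|V| .
\end{equation}
We compare $\nu_n$ with $\kappa L/\pi$ by counting zeros. On an edge, $f_n=C\sin(\kappa x+\phi)$ with $C\ne0$, because $f_n$ is nonzero at the ends. Its zeros are spaced by $\pi/\kappa$, so their number on $e$ is within $1$ of $\kappa\ell_e/\pi$. The total number $Z$ of zeros satisfies $|Z-\kappa L/\pi|\le N$, and all zeros are interior to edges.

Cut $\Gamma$ at each zero, creating two new vertices of degree one and increasing the number of edges by one. The resulting graph $\Gamma'$ has $|V|+2Z$ vertices and $N+Z$ edges, and its components correspond to the nodal domains. By the dimension formula of Section~\ref{sec:exact}, its cycle space has dimension $\beta'=(N+Z)-(|V|+2Z)+\nu_n$, so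
\[
\nu_n=Z+1-\beta+\beta' .
\]
An element of the cycle space of $\Gamma'$ vanishes on every edge with an endpoint of degree one, in particular on all pieces of cut edges. Its values on the uncut edges, extended by zero, define an element of $\mathcal{Z}$, and this map is injective. So $0\le\beta'\le\beta$, and
\[
\frac{\kappa L}\pi-N+1-\beta\le\nu_n\le\frac{\kappa L}\pi+N+1 .
\]
With \eqref{eq:n} this gives $\nu_n-n\le2N$ and $\nu_n-n\ge-N+1-\beta-|V|=-2N$, since $\beta+|V|=N+1$.

Thus $\nu_n/n\to1$ along the good indices. To see that they have positive lower density in $\mathbb{N}$, take any $n\ge2$, let $\kappa=\sqrt{\lambda_n}$, and choose $K\in(\kappa-1,\kappa)$ with $\mathcal{N}(K)=\mathcal{N}(\kappa-)$. Then at least $\mathcal{G}(K)$ indices $m\le n$ are good, and $n\le\mathcal{N}(\kappa)\le\mathcal{N}(K)+N+|V|$ by \eqref{eq:count}. So the lower bound of part (b) also holds for $\liminf_n\#\{m\le n:m\text{ good}\}/n$.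
\end{proof}

\section{Potentials, couplings and the sharp constant}\label{sec:sharp}

In this section $f_j$ and $\mu_j$ refer to $H_{q,\alpha}$. The proof of Theorem~\ref{thm:main} lost a factor twice: it kept three quarters of the weight of $g$, and it bounded the cluster by $2N$ rather than $\beta+1$. To recover the constant of Proposition~\ref{prop:exact} we let the defect tend to zero and show that the coefficient vectors of the cluster converge to vectors of the form found at exact resonance. The potential and the couplings are of order $1$, against $k$ for the width of a window of unit frequency, so they disappear in this limit.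

\begin{proposition}\label{prop:limit}
Let $k_n\to\infty$ with $\omega(k_n)\to0$. Then for large $n$ there are indices $j_n$ with $\mu_{j_n}>0$ such that
\[
\sqrt{\mu_{j_n}}-k_n\to0,\qquad \liminf_n\min_v|f_{j_n}(v)|\ge c_\beta,\qquad \max_{v,w}|f_{j_n}(v)-f_{j_n}(w)|\to0 .
\]
\end{proposition}

\begin{proof}
All $O(\cdot)$ and $o(1)$ refer to $n\to\infty$ and are uniform in the indices $i,j\in J_n$ defined below. Let $\varepsilon_n=\omega(k_n)+1/k_n\to0$. The second term ensures $k_n\varepsilon_n\ge1$, so that bounded errors are $O(k_n\varepsilon_n)$. For large $n$ let $g_n|_e=\cos m_ex$ with $0<m_e\in(2\pi/\ell_e)\mathbb{Z}$ and $|m_e-k_n|\le\varepsilon_n/\ell_-$; then $\|g_n\|^2=L/2$.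

\emph{Step 1: correcting the test function.} The function $g_n$ has value $1$ and derivative $0$ at $v$, so it violates the vertex condition when $\alpha_v\ne0$. We need a correction that vanishes at the vertices, has prescribed derivatives there, and spoils neither the norm nor the approximate eigenvalue equation. A cut-off multiple of $k_n^{-1}\sin k_ny$ does this. Fix a smooth $\chi$ on $[0,\infty)$ with $\chi=1$ near $0$ and $\chi=0$ on $[\ell_-/3,\infty)$. Let $\deg v$ be the number of edge-ends at $v$. Near each edge-end at $v$, with $y$ the distance to that end along the edge, put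
\[
h_n=\frac{\alpha_v}{k_n\deg v}\,\chi(y)\sin k_ny ,
\]
and $h_n=0$ elsewhere; the two pieces on one edge have disjoint supports. Then $G_n=g_n+h_n$ equals $1$ at every vertex, and each of its outgoing derivatives at $v$ equals $\alpha_v/\deg v$. So $G_n\in\operatorname{Dom}(H_{q,\alpha})$. Moreover $\|h_n\|=O(1/k_n)$ and
\[
-h_n''-k_n^2h_n=-\frac{\alpha_v}{k_n\deg v}\bigl(2k_n\chi'(y)\cos k_ny+\chi''(y)\sin k_ny\bigr)=O(1).
\]
On $e$ we have $(H_{q,\alpha}-k_n^2)G_n=(m_e^2-k_n^2)g_n+(-h_n''-k_n^2h_n)+qG_n$, so $\|(H_{q,\alpha}-k_n^2)G_n\|=O(k_n\varepsilon_n)$. We choose a window much larger than $k_n\varepsilon_n$, to capture all the weight, and much smaller than $k_n$, to keep the frequencies close: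
\[
J_n=\{j:|\mu_j-k_n^2|\le k_n\sqrt{\varepsilon_n}\}.
\]
Let $\Pi_n$ be the orthogonal projection onto the span of the $f_j$, $j\in J_n$. Lemma~\ref{lem:cheb} gives $\|G_n\|^2-O(\varepsilon_n)\le\|\Pi_nG_n\|^2\le\|G_n\|^2$. Since $\|G_n-g_n\|\to0$,
\begin{equation}\label{eq:mass2}
\sum_{j\in J_n}|\langle f_j,g_n\rangle|^2=\|\Pi_ng_n\|^2\to\frac L2 .
\end{equation}
For large $n$ and $j\in J_n$ we have $\mu_j>0$, and $\kappa_j=\sqrt{\mu_j}$ satisfies $|\kappa_j-k_n|=|\mu_j-k_n^2|/(\kappa_j+k_n)\le\sqrt{\varepsilon_n}$. Hence $\omega(\kappa_j)\le\varepsilon_n+\ell_+\sqrt{\varepsilon_n}=o(1)$.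

\emph{Step 2: the members of the cluster are almost trigonometric.} With a potential, $f_j$ is no longer trigonometric, so Lemma~\ref{lem:coef} does not apply to it directly. On $e$ put $A_e=f_j(0)$ and $B_e=f_j'(0)/\kappa_j$. Variation of constants for $f_j''+\kappa_j^2f_j=qf_j$ gives $f_j=\tilde f_j+r_j$ with
\[
\tilde f_j=A_e\cos\kappa_jx+B_e\sin\kappa_jx,\qquad r_j(x)=\frac1{\kappa_j}\int_0^x\sin\kappa_j(x-t)\,q(t)f_j(t)\,dt ,
\]
and $r_j'(x)=\int_0^x\cos\kappa_j(x-t)\,q(t)f_j(t)\,dt$. Since $\|f_j\|=1$, both $|r_j|$ and $|r_j'|/\kappa_j$ are at most $\|q\|_\infty\sqrt{\ell_+}/\kappa_j=O(1/k_n)$. Let $\xi_j=\xi_{\tilde f_j}$. Lemma~\ref{lem:coef} with $\Delta=0$ gives $(1-\tau)|\xi_j|^2\le\|\tilde f_j\|^2=1+o(1)$ with $\tau\to0$, so $|\xi_j|$, $A_e$, $B_e$ are $O(1)$. With $\Delta=2\sqrt{\varepsilon_n}$, respectively $\Delta=\sqrt{\varepsilon_n}+\varepsilon_n/\ell_-$, it then gives for $i,j\in J_n$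
\begin{equation}\label{eq:asym}
\langle\xi_i,\xi_j\rangle=\langle f_i,f_j\rangle+o(1),\qquad \langle f_j,g_n\rangle=\tfrac12\sum_e\ell_eA_e+o(1).
\end{equation}
By the first relation and Lemma~\ref{lem:gram}, $|J_n|\le2N$ for large $n$; by \eqref{eq:mass2}, $J_n\ne\emptyset$.

\emph{Step 3: the vertex conditions in the limit.} If $e$ starts at $u$ and ends at $w$, then $f_j(u)=A_e$, and $f_j(w)=\tilde f_j(\ell_e)+r_j(\ell_e)=A_e+o(1)$ by \eqref{eq:edge}. Since $\Gamma$ is connected,
\begin{equation}\label{eq:equal}
\max_{v,w}|f_j(v)-f_j(w)|=o(1),
\end{equation}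
and all vertex values are $O(1)$. The outgoing derivatives on $e$, divided by $\kappa_j$, are $B_e$ at $x=0$ and
\[
-\frac{f_j'(\ell_e)}{\kappa_j}=A_e\sin\kappa_j\ell_e-B_e\cos\kappa_j\ell_e-\frac{r_j'(\ell_e)}{\kappa_j}=-B_e+o(1)
\]
at $x=\ell_e$. Dividing the vertex condition at $v$ by $\kappa_j$ and using $\alpha_vf_j(v)/\kappa_j=o(1)$, we get
\begin{equation}\label{eq:flow}
\sum_{e\text{ starts at }v}B_e-\sum_{e\text{ ends at }v}B_e=o(1).
\end{equation}

\emph{Step 4: passing to the limit.} Let $j_n\in J_n$ maximize $\min_v|f_j(v)|$ over $J_n$. The first and third assertions hold for every choice of $j_n\in J_n$, by Step 1 and \eqref{eq:equal}. Suppose that the second fails. Then $\min_v|f_{j_n}(v)|$ tends to a limit smaller than $c_\beta$ along a subsequence. Pass to a further subsequence along which $|J_n|=p$ is constant, $1\le p\le2N$, and, for an enumeration of each $J_n$, the bounded vectors $\xi_j$ converge to $\xi^1,\dots,\xi^p$. By \eqref{eq:asym} the limits are orthonormal. By \eqref{eq:equal} and \eqref{eq:flow} they lie in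
\[
E=\Bigl\{\bigl(\sqrt{\ell_e/2}\,(a,B_e)\bigr)_e:\ a\in\mathbb{C},\ B\in\mathcal{Z}\Bigr\},\qquad\dim E=\beta+1,
\]
so $p\le\beta+1$. Let $a_i$ be the $a$-component of $\xi^i$. By \eqref{eq:mass2} and \eqref{eq:asym}, $\sum_{i=1}^p|a_i|^2L^2/4=L/2$, so some $i$ has $|a_i|^2\ge2/(pL)\ge c_\beta^2$. All vertex values of the $i$-th member of $J_n$ converge to $a_i$. By the choice of $j_n$, the limit of $\min_v|f_{j_n}(v)|$ along the subsequence is at least $|a_i|\ge c_\beta$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]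
Fix $\eta>0$. There are $\sigma>0$ and $K>0$ such that for every $k\ge K$ with $\omega(k)\le\sigma$ some $j$ satisfies $\mu_j>0$, $|\sqrt{\mu_j}-k|\le1$ and \eqref{eq:eta}. Indeed, otherwise we could choose for each $n$ a number $k_n\ge n$ with $\omega(k_n)\le1/n$ for which no such $j$ exists, contrary to Proposition~\ref{prop:limit}. With $T=T(\sigma)$ from Lemma~\ref{lem:rec}(i), for $x\ge K$ the interval $[x+1,x+1+2T]$ contains such a $k$, so $[x,x+2T+2]$ contains a frequency as required. In particular infinitely many $j$ satisfy \eqref{eq:eta}. As $\eta$ is arbitrary, $\limsup_j\min_v|f_j(v)|\ge c_\beta$, and for $\eta<c_\beta$ these $f_j$ vanish at no vertex and have full support.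

For optimality let $q=0$, $\alpha=0$. If $\beta=0$, take an interval of length $L$. For $f=A\cos\kappa x+B\sin\kappa x$ the conditions $f'(0)=f'(L)=0$ give $B=0$ and $\kappa L\in\pi\mathbb{Z}$, so every nonconstant normalized eigenfunction is $\sqrt{2/L}\cos(\pi nx/L)$ up to a unimodular factor, and $|f(v)|=\sqrt{2/L}=c_0$ at both vertices. If $\beta\ge1$, take the bouquet of Example~\ref{ex:bouquet}. Form the sequence from the normalized constant, arbitrary orthonormal bases at the odd multiples of $\pi$, whose members vanish at $v$, and at each $\kappa=2\pi n$ the basis all of whose members have $|\psi_i(v)|=c_\beta$. In both cases $\limsup_j\min_v|f_j(v)|=c_\beta$.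
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alon}
Lior Alon, \emph{Generic Laplace eigenfunctions on metric graphs}, arXiv:2203.16111 (2022).

\bibitem{BK}
Berkolaiko and Kuchment, \emph{Introduction to Quantum Graphs}, AMS, 2013.

\end{thebibliography}
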